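\title{A modal logic of forcing strictly between $\mathsf{S4.2}$ and $\mathsf{S5}$}

\begin{abstract}
Read $\Box$ as ``in every set-forcing extension''. The modal formulas that hold in a model $V$ of ZFC under every such reading form the modal logic of forcing of $V$. Hamkins and L\"owe showed that it lies between $\mathsf{S4.2}$ and $\mathsf{S5}$ and that both values occur, and they asked whether any other value occurs. We show that the consistency of ZFC suffices for a third value: there is a model whose modal logic of forcing is the logic $\Lambda_2$ of finite frames made of one cluster below another. The logic $\Lambda_2$ is axiomatized over $\mathsf{S4.2}$ by one formula that bounds the depth by $2$, and among set-generic extensions of $L$ it is the greatest value other than $\mathsf{S5}$.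
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Forcing leads from one model of set theory to another, so it makes sense to call a statement \emph{necessary} if it holds in all forcing extensions and \emph{possible} if it holds in some. The modal logic of forcing collects the general laws that these two notions obey over a given model.

We work in ZFC as metatheory and assume that ZFC is consistent. Forcing always means set forcing, and posets have a largest element $1$. For a sentence $\psi$ of the language of set theory, $\Box\psi$ denotes the sentence $\forall P\,(1_P\Vdash_P\psi)$, which says that $\psi$ holds in all forcing extensions, and $\Diamond\psi$ denotes $\neg\Box\neg\psi$, which is equivalent to $\exists P\,\exists p\in P\,(p\Vdash_P\psi)$. Modal formulas are built from propositional variables with $\neg$, $\wedge$ and $\Box$, and again $\Diamond=\neg\Box\neg$. A \emph{translation} is a map $H$ from modal formulas to sentences of set theory that is arbitrary on variables and satisfies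
\[
H(\varphi\wedge\chi)=H(\varphi)\wedge H(\chi),\qquad H(\neg\varphi)=\neg H(\varphi),\qquad H(\Box\varphi)=\Box H(\varphi).
\]
The \emph{modal logic of forcing} of a model $V$ of ZFC, well-founded or not, is
\[
\mathrm{ML}(\Box,V)=\{\varphi : V\models H(\varphi)\text{ for all translations }H\}.
\]

A \emph{normal logic} is a set of modal formulas that contains all tautologies and $\Box(p\to q)\to(\Box p\to\Box q)$ and is closed under modus ponens, substitution, and the rule that passes from $\varphi$ to $\Box\varphi$. The logic $\mathsf{S4.2}$ is the least normal logic containing
\[
\Box p\to p,\qquad \Box p\to\Box\Box p,\qquad \Diamond\Box p\to\Box\Diamond p,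
\]
and $\mathsf{S5}$ is the least normal logic containing the first two of these formulas and $\Diamond\Box p\to p$. Hamkins and L\"owe proved that
\begin{equation}\label{eq:bounds}
\mathsf{S4.2}\subseteq\mathrm{ML}(\Box,V)\subseteq\mathsf{S5}\qquad\text{for every model $V$ of ZFC},
\end{equation}
and that each of the two bounds is the modal logic of forcing of some model. The question, posed in \cite{HL}, is whether these are the only values: \emph{can there be a model $V$ of ZFC with $\mathrm{ML}(\Box,V)\ne\mathsf{S4.2}$ and $\mathrm{ML}(\Box,V)\neq\mathsf{S5}$?}

\subsection*{Buttons, and a natural guess}
Call a sentence $\psi$ a \emph{button} over $V$ if $V\models\Diamond\Box\psi$, and say that it is \emph{pushed} in an extension $W$ if $W\models\Box\psi$. A pushed button stays pushed in all further extensions, so buttons record irreversible change. The axiom $\Diamond\Box p\to p$ says that all buttons are true already, and we shall see in Proposition~\ref{prop:S5} that this alone gives the value $\mathsf{S5}$. A third value therefore needs a button that is false in $V$.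

The simplest buttons are the sentences
\[
b_n:\quad\text{``$\omega_n^L$ is countable''}\qquad(n\ge1).
\]
Each of them can be forced over any model by collapsing $\omega_n^L$, and once true it remains true, because forcing does not change $L$. In a model of $V=L$ they form a ladder. The poset of finite partial functions from $\omega$ to $\omega_n$ makes $b_n$ true; it has size $\aleph_n$, so it preserves the cardinal $\omega_{n+1}$ and leaves $b_{n+1}$ false. One can climb one rung at a time, and there is no bound on the number of successive irreversible changes. If $b_1$ is false in an arbitrary model $V$, then every $b_n$ is false there. So one may guess that a single false button brings a whole ladder with it, that no law beyond $\mathsf{S4.2}$ survives, and that the answer to the question is negative.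

The guess overlooks that false buttons need not be separable. If every $\omega_n^L$ has cardinality $|\omega_1^L|$ in $V$, then all $b_n$ are equivalent in every extension of $V$, and the ladder has a single rung. We shall build a model in which this happens to all buttons at once.

\subsection*{Results}
A \emph{frame} is a set $X$ of points with a binary relation $R$; if $xRy$ we say that $x$ \emph{sees} $y$. A \emph{valuation} specifies which variables are true at which points. Truth extends to all formulas by the Boolean rules and the rule that $x\models\Box\varphi$ if and only if $y\models\varphi$ for all $y$ seen by $x$. A formula is \emph{valid} on a frame if it is true at all points under all valuations. A \emph{cluster} is a frame in which every point sees every point. For $m,n\ge1$ let $C_{m,n}$ be the frame with $m$ \emph{bottom} points and $n$ \emph{top} points, in which a bottom point sees all points and a top point sees exactly the top points. Let $\Lambda_2$ be the set of formulas valid on all $C_{m,n}$.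

\begin{theorem}\label{thm:main}
If ZFC is consistent, then there is a model $V$ of ZFC, a set-forcing extension of its constructible universe $L$, such that $\mathrm{ML}(\Box,V)=\Lambda_2$. This logic differs from both $\mathsf{S4.2}$ and $\mathsf{S5}$.
\end{theorem}

\begin{theorem}\label{thm:axioms}
$\Lambda_2$ is the least normal logic containing $\mathsf{S4.2}$ and the formula
\[
\varphi^*:\qquad\neg\bigl(\neg p\wedge\Diamond(\Box p\wedge\neg q\wedge\Diamond\Box q)\bigr).
\]
\end{theorem}

Under a translation, $\varphi^*$ forbids two successive irreversible changes: it is impossible that $p$ is false and can be made permanently true in an extension where $q$ is still a false button. On frames it says that the depth is at most $2$. By the ladder above, $\varphi^*$ fails in every model of $V=L$ under $H(p)=b_1$ and $H(q)=b_2$.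

\begin{theorem}\label{thm:sharp}
Let $V$ be a model of ZFC. Suppose that a formula $\mu(x)$ without parameters defines, in $V$ and in all its forcing extensions, one and the same transitive inner model $\mathbb M$ of ZFC, and that $V$ is a set-forcing extension of $\mathbb M$. If $\mathrm{ML}(\Box,V)\ne\mathsf{S5}$, then $\mathrm{ML}(\Box,V)\subseteq\Lambda_2$. Consequently, among the models $V=L[G]$ with $G$ set-generic over $L$, the logic $\Lambda_2$ is the greatest value other than $\mathsf{S5}$, and it is attained.
\end{theorem}

We do not classify all possible values of $\mathrm{ML}(\Box,V)$.

\subsection*{The idea}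
Write $b$ for $b_1$. The model $V$ of Theorem~\ref{thm:main} has two properties.
\begin{enumerate}
\item[(A)] $V\models\neg b$, and every button that is pushed in some extension satisfying $\neg b$ is already pushed in $V$.
\item[(B)] Every button over $V$ is pushed in every extension satisfying $b$.
\end{enumerate}
These properties answer the question at once. The axiom $\Diamond\Box p\to p$ fails in $V$ under $H(p)=b$, so the value is not $\mathsf{S5}$. Suppose that $\varphi^*$ failed under some $H$. Then $V\models\neg H(p)$, and some extension $W$ satisfies $\Box H(p)\wedge\neg H(q)\wedge\Diamond\Box H(q)$. The sentence $H(q)$ is a button over $V$ that is not pushed in $W$, so $W\models\neg b$ by (B). Then (A) gives $V\models\Box H(p)$, a contradiction. Thus $\varphi^*\in\mathrm{ML}(\Box,V)$, while $\varphi^*\notin\mathsf{S4.2}$ (Lemma~\ref{lem:separate}).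

Property (A) comes from a compactness argument, which Section~\ref{sec:onecluster} presents together with its simplest application, the value $\mathsf{S5}$. Property (B) follows from (A). Over an extension of $L$, each button is pushed as soon as a certain set definable in $L$ becomes countable (Section~\ref{sec:collapse}); this set can be collapsed to size $\aleph_1$ without making $b$ true, so by (A) it has size at most $\aleph_1$ already, and it becomes countable together with $\omega_1^L$. Section~\ref{sec:model} carries this out and proves $\Lambda_2\subseteq\mathrm{ML}(\Box,V)$. Section~\ref{sec:upper} proves Theorem~\ref{thm:sharp}, which supplies the reverse inclusion, and Section~\ref{sec:axioms} proves Theorem~\ref{thm:axioms}.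

\section{Frames and forcing extensions}\label{sec:background}

\subsection*{Frames}
The formulas valid on all frames of a given class form a normal logic. The formula $\Box p\to p$ is valid on reflexive frames and $\Box p\to\Box\Box p$ on transitive frames. Call a frame \emph{directed} if any two points seen by a common point see a common point. On such a frame $\Diamond\Box p\to\Box\Diamond p$ is valid: if $x$ sees $y$ and $z$, and $y\models\Box p$, then $p$ holds at a point seen by both $y$ and $z$, so $z\models\Diamond p$. On a cluster $\Diamond\Box p\to p$ is valid, since a point at which $\Box p$ holds sees every point. Hence the theorems of $\mathsf{S4.2}$ are valid on all reflexive, transitive, directed frames, and the theorems of $\mathsf{S5}$ are valid on all clusters.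

\begin{lemma}\label{lem:separate}
We have $\mathsf{S4.2}\subseteq\Lambda_2$ and $\varphi^*\in\Lambda_2\setminus\mathsf{S4.2}$. The formula $\Diamond\Box p\to p$ lies in $\mathsf{S5}\setminus\Lambda_2$.
\end{lemma}

\begin{proof}
Each $C_{m,n}$ is reflexive and transitive, and it is directed because every point sees every top point. So $\mathsf{S4.2}\subseteq\Lambda_2$. If $\varphi^*$ fails at a point $x$ of $C_{m,n}$, there are $y,z$ with $xRyRz$, $x\not\models p$, $y\models\Box p\wedge\neg q$ and $z\models\Box q$. Then $y$ does not see $x$, which makes $y$ a top point, and $z$ does not see $y$, which makes $y$ a bottom point. So $\varphi^*\in\Lambda_2$. The chain $x<y<z$ with the relation $\le$ is reflexive, transitive and directed, and $\varphi^*$ fails at $x$ when $p$ is true exactly at $y,z$ and $q$ exactly at $z$. So $\varphi^*\notin\mathsf{S4.2}$. Finally, $\Diamond\Box p\to p$ fails at the bottom point of $C_{1,1}$ when $p$ is true only at the top point.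
\end{proof}

All comparisons between frames in this paper go through one lemma; the maps in it are the p-morphisms of modal logic. Write $R(x)$ for the set of points seen by $x$.

\begin{lemma}\label{lem:pmorph}
Let $X$ and $Y$ be frames with valuations, let $A$ be a set of variables, and let $f\colon X\to Y$ satisfy, for all $x\in X$,
\begin{enumerate}
\item[(a)] $x\models p$ if and only if $f(x)\models p$, for $p\in A$;
\item[(b)] $f[R(x)]=R(f(x))$.
\end{enumerate}
Then $x\models\chi$ if and only if $f(x)\models\chi$, for all $x\in X$ and all formulas $\chi$ with variables in $A$.
\end{lemma}

\begin{proof}
We use induction on $\chi$. Variables are covered by (a), and $\neg$, $\wedge$ are evaluated pointwise. By the induction hypothesis, $\chi$ holds at all points of $R(x)$ if and only if it holds at all points of $f[R(x)]$, which is $R(f(x))$ by (b).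
\end{proof}

\begin{lemma}\label{lem:bottom}
If $\varphi$ fails, under some valuation, at a point of a finite cluster or at a point of some $C_{m,n}$, then $\varphi$ fails, under some valuation, at a bottom point of some $C_{m',n'}$.
\end{lemma}

\begin{proof}
Let $\varphi$ fail at a point $y$ of a cluster $K$ with $n$ points. Let $f\colon C_{n,n}\to K$ map the bottom points and the top points each bijectively onto $K$, and let $p$ be true at $x$ if and only if it is true at $f(x)$. Every point $x$ sees all top points, so $f[R(x)]=K$. By Lemma~\ref{lem:pmorph}, $\varphi$ fails at the bottom point that is mapped to $y$. If $\varphi$ fails at a top point of $C_{m,n}$, apply Lemma~\ref{lem:pmorph} to the inclusion of the top cluster into $C_{m,n}$ to see that $\varphi$ fails on this cluster.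
\end{proof}

\subsection*{Countable models}
The logic $\mathrm{ML}(\Box,V)$ depends only on the first-order theory of $V$. By the L\"owenheim--Skolem theorem it is enough to consider countable models, and over these generic filters exist. We do not assume well-foundedness, since our model comes from compactness. For a countable $M\models\mathrm{ZFC}$, a poset $P\in M$ and an $M$-generic filter $G\subseteq P$, the model $M[G]$ consists of the $P$-names in $M$ modulo the equalities forced by conditions in $G$. An \emph{extension} of $M$ is a model $W\supseteq M$ that is isomorphic over $M$ to some $M[G]$. We use the following standard facts about a countable $M\models\mathrm{ZFC}$.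
\begin{enumerate}
\item[(F1)] Every condition of a poset in $M$ lies in an $M$-generic filter. The model $M[G]$ is a countable model of ZFC in which $M$ is transitive and contains all ordinals, and $M[G]\models\psi$ if and only if some $p\in G$ forces $\psi$. Hence $M\models\Box\psi$ if and only if all extensions of $M$ satisfy $\psi$, and $M\models\Diamond\psi$ if and only if some extension does.
\item[(F2)] $M$ is an extension of itself, and $M[G][G']=M[G*G']$ is an extension of $M$.
\item[(F3)] $L^W=L^M$ for every extension $W$ of $M$.
\item[(F4)] Let $\kappa$ be a regular cardinal of $M$. A poset is \emph{${<}\kappa$-closed} if every descending sequence of length less than $\kappa$ has a lower bound; \emph{$\sigma$-closed} means ${<}\aleph_1$-closed. A ${<}\kappa$-closed poset adds no new sequences of length less than $\kappa$ of elements of $M$; so it adds no subsets of smaller cardinals and preserves all cardinals up to and including $\kappa$. For $D\ne\emptyset$, the poset $\mathrm{Coll}(\kappa,D)$ of partial functions from $\kappa$ to $D$ of size less than $\kappa$ is ${<}\kappa$-closed and adds a map from $\kappa$ onto $D$.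
\item[(F5)] (Intermediate models.) Let $N$ be a definable inner model of $M$ with $M=N[G]$, where $G\in M$ is $N$-generic for a poset in $N$. If $g\in M$ is $N$-generic for some $Q\in N$, then $M$ is an extension of $N[g]$.
\end{enumerate}
For (F5), apply \cite[Lemma 15.43]{Jech} inside $M$: the model $N[g]$ lies between $N$ and $N[G]$, so it is the extension of $N$ by the trace of $G$ on a complete subalgebra of the Boolean completion of the poset, and $N[G]$ is generic over this extension for the quotient forcing.

Call $W$ a \emph{$\sigma$-closed extension} of $M$ if it is reached from $M$ in finitely many steps, each of which forces with a poset that is $\sigma$-closed in the current model. By (F4), applied step by step downward, every $\omega$-sequence in $W$ of elements of $M$ lies in $M$. So a set that is uncountable in $M$ stays uncountable in $W$.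

\subsection*{The frame of extensions}
For a countable $V\models\mathrm{ZFC}$ let $\mathcal E(V)$ be the frame whose points are the extensions of $V$ and in which $W$ sees $W'$ if $W'$ is an extension of $W$. (To obtain a set, let all underlying sets be countable subsets of $\omega_1$.) A translation $H$ gives a valuation on $\mathcal E(V)$: let $p$ be true at $W$ if $W\models H(p)$. Under this valuation
\begin{equation}\label{eq:kripke}
\text{$\chi$ is true at the point $W$ if and only if $W\models H(\chi)$},
\end{equation}
by induction on $\chi$: for $\Box$, fact (F1) applies to $W$, and all extensions of $W$ are points of $\mathcal E(V)$ by (F2). Both inclusions between $\mathrm{ML}(\Box,V)$ and $\Lambda_2$ will be proved by mapping $\mathcal E(V)$ onto a finite frame as in Lemma~\ref{lem:pmorph}.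

For the lower bounds the map records which variables hold. Given $H$ and variables $p_1,\dots,p_k$, the \emph{type} of an extension $W$ is $t(W)=\{i\le k: W\models H(p_i)\}$. A type $t$ is described by a single sentence,
\[
\tau_t=\bigwedge_{i\in t}H(p_i)\wedge\bigwedge_{i\notin t}\neg H(p_i),
\]
in the sense that $t(W)=t$ if and only if $W\models\tau_t$.

\section{One cluster: maximal models}\label{sec:onecluster}

The whole method is visible in the case of a single cluster. It has two steps: push as many buttons as possible, and deduce that what is possible over one extension is possible over any other. We begin with the second step.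

\begin{proposition}\label{prop:S5}
Let $V\models\mathrm{ZFC}$ be countable. Then $\mathrm{ML}(\Box,V)=\mathsf{S5}$ if and only if $V\models\Diamond\Box\psi\to\psi$ for every sentence $\psi$.
\end{proposition}

\begin{proof}
If $\mathrm{ML}(\Box,V)=\mathsf{S5}$, translate the axiom $\Diamond\Box p\to p$ with $H(p)=\psi$. For the converse, assume the scheme. We claim that if some extension of $V$ satisfies a sentence $\tau$, then every extension $W$ of $V$ has an extension satisfying $\tau$. Otherwise $W\models\Box\neg\tau$. All extensions of $W$ then satisfy $\Box\neg\tau$ too, so $V\models\Diamond\Box(\Box\neg\tau)$. The scheme for $\psi=\Box\neg\tau$ gives $V\models\Box\neg\tau$, contrary to the assumption on $\tau$.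

Let $\varphi\in\mathsf{S5}$ have variables among $p_1,\dots,p_k$, and let $H$ be a translation. Let $K$ be the cluster whose points are the types $t(W)$ of extensions $W$ of $V$, with $p_i$ true at $t$ if $i\in t$. The map $W\mapsto t(W)$ from $\mathcal E(V)$ to $K$ satisfies (a) of Lemma~\ref{lem:pmorph} by definition. It satisfies (b) by the claim for the sentences $\tau_t$, $t\in K$. Since $\varphi$ is valid on $K$, it is true at the point $V$, and $V\models H(\varphi)$ by \eqref{eq:kripke}. So $\mathsf{S5}\subseteq\mathrm{ML}(\Box,V)$, and the reverse inclusion is part of \eqref{eq:bounds}.
\end{proof}

How does one push all buttons? Forcing them one after another takes infinitely many steps, and the union of the resulting chain of models is not given as a model of ZFC. But any finitely many steps end in a model, and this is what compactness needs. We allow a side condition $T$ that the pushing must respect.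

\begin{lemma}\label{lem:maximal}
Let $T\supseteq\mathrm{ZFC}$ be a consistent theory in the language of set theory. There is a countable $V\models T$ that is \emph{$T$-maximal}: whenever an extension $W$ of $V$ satisfies $T$ and $\Box\psi$, then $V\models\Box\psi$.
\end{lemma}

\begin{proof}
Call a set $\Sigma$ of sentences \emph{admissible} if $T\cup\{\Box\sigma:\sigma\in\Sigma\}$ is consistent. The empty set is admissible. The union of a chain of admissible sets is admissible, because an inconsistency involves finitely many sentences, and these lie in one member of the chain. By Zorn's lemma there is a maximal admissible $\Sigma$. Let $V$ be a countable model of $T\cup\{\Box\sigma:\sigma\in\Sigma\}$. Let $W$ be an extension of $V$ with $W\models T$ and $W\models\Box\psi$. For $\sigma\in\Sigma$ we have $W\models\Box\sigma$, since extensions of $W$ are extensions of $V$. So $W$ witnesses that $\Sigma\cup\{\psi\}$ is admissible. By maximality $\psi\in\Sigma$, and $V\models\Box\psi$.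
\end{proof}

\begin{example}\label{ex:S5}
Let $T=\mathrm{ZFC}$. Every extension satisfies $T$, so in a $T$-maximal model $V$ every button is pushed. Proposition~\ref{prop:S5} gives $\mathrm{ML}(\Box,V)=\mathsf{S5}$.
\end{example}

To obtain two clusters we put $\neg b$ into $T$. Maximality then controls the extensions that satisfy $\neg b$, and this is property (A). It says nothing directly about the extensions that satisfy $b$, since these are not models of $T$. To reach them we need to know, for an arbitrary button, a concrete event that pushes it.

\section{Collapses push buttons}\label{sec:collapse}

If $q\in Q$ forces $\Box\psi$ over $V$ and $W$ is an extension in which $\mathcal P(Q)^V$ is countable, then $W$ contains a $V$-generic filter $g$ with $q\in g$, and $W$ is an extension of $V[g]$ by the intermediate model property; so $\psi$ is pushed in $W$. The difficulty is that maximality applies only to sentences, and ``$\mathcal P(Q)^V$ is countable'' mentions a parameter. We need a ground model that all extensions can name, and a set in it that is definable without parameters.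

Let $V\models\mathrm{ZFC}$ be countable. An \emph{invariant ground} of $V$ is a transitive inner model $\mathbb M\models\mathrm{ZFC}$ of $V$ such that $V=\mathbb M[G]$ for some $G\in V$ that is $\mathbb M$-generic for a poset in $\mathbb M$, and such that some formula $\mu(x)$ without parameters defines $\mathbb M$ in every extension of $V$. If $V$ is a set-forcing extension of $L$, then $L$ is an invariant ground by (F3), with $\mu(x)$ the formula $x\in L$.

Suppose that $D\in\mathbb M$ is defined in $\mathbb M$ by a formula $\theta(x)$ without parameters. Then in every extension of $V$ the set $D$ is the unique $x$ with $\mu(x)\wedge\theta^\mu(x)$, where $\theta^\mu$ is $\theta$ with all quantifiers restricted to $\mu$. So a statement such as ``$D$ is countable'' is expressed by a sentence that has the intended meaning in all extensions of $V$.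

\begin{lemma}\label{lem:push}
Let $\mathbb M$ be an invariant ground of a countable $V\models\mathrm{ZFC}$, and let $\psi$ be a button over $V$. There is a nonempty set $D\in\mathbb M$, definable in $\mathbb M$ without parameters, such that $\psi$ is pushed in every extension of $V$ in which $D$ is countable.
\end{lemma}

\begin{proof}
Some extension of $V$ satisfies $\Box\psi$, and by (F2) it is an extension of $\mathbb M$. By (F1) there are a poset $Q\in\mathbb M$ and $q\in Q$ such that, in $\mathbb M$, $q\Vdash_Q\Box\psi$. There may be no definable choice of $(Q,q)$, so we minimize a rank. Working in $\mathbb M$, let $\alpha$ be the least ordinal such that there are a poset $Q$ and $q\in Q$ with $q\Vdash_Q\Box\psi$ and $\mathcal P(Q)\in V_\alpha$, and let $D=V_\alpha^{\mathbb M}$. Then $D$ is nonempty and definable in $\mathbb M$ without parameters. Fix witnesses $Q$ and $q$. Since $D$ is transitive, $\mathcal P(Q)^{\mathbb M}\subseteq D$.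

Let $W$ be an extension of $V$ in which $D$ is countable. Working in $W$, enumerate the dense subsets of $Q$ that belong to $\mathbb M$ as $E_0,E_1,\dots$, choose $q\ge q_0\ge q_1\ge\cdots$ with $q_i\in E_i$, and let $g$ be the filter generated by the $q_i$. Then $g\in W$ is $\mathbb M$-generic and $q\in g$, so $\mathbb M[g]\models\Box\psi$. By (F2), $W$ is an extension of $\mathbb M$ by a generic filter in $W$, and $\mu$ defines $\mathbb M$ in $W$. By (F5), $W$ is an extension of $\mathbb M[g]$. Every extension of $W$ is then an extension of $\mathbb M[g]$ and satisfies $\psi$.
\end{proof}

The last step needs $V$ to be \emph{set-generic} over $\mathbb M$: that $W$ contains $\mathbb M[g]$ is not enough, since $\Box\psi$ speaks only of forcing extensions of $\mathbb M[g]$.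

\section{Two clusters: the model}\label{sec:model}

Recall that $b$ is the sentence ``$\omega_1^L$ is countable''. By (F3) and (F4), every countable model of ZFC has an extension satisfying $b$, and $b$ passes from a model to its extensions. The negation $\neg b$ is equivalent to $\omega_1^L=\omega_1$. Let $T$ be the theory
\[
\mathrm{ZFC}\ +\ \text{``the universe is $L[G]$ for some $G$ that is $L$-generic for a poset in $L$''}\ +\ \neg b.
\]
It is consistent, because $\mathrm{ZFC}+V{=}L$ is consistent and proves the two new axioms, the first by the trivial poset. Fix a $T$-maximal countable model $V$ by Lemma~\ref{lem:maximal}. In this section ``extension'' means extension of $V$ unless another model is named, and $L=L^V$ is an invariant ground of $V$.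

\begin{lemma}[Property (A)]\label{lem:A}
$V\models\neg b$, and if an extension $W$ satisfies $\neg b\wedge\Box\psi$, then $V\models\Box\psi$.
\end{lemma}

\begin{proof}
By (F2) and (F3), $W$ is a set-forcing extension of its constructible universe, so $W\models T$. Apply $T$-maximality.
\end{proof}

The choice of $b$ now pays off. Collapses to $\omega_1$ are $\sigma$-closed, so they leave $b$ false, and maximality has already performed each one that a sentence can name.

\begin{lemma}\label{lem:small}
If $D\in L$ is nonempty and definable in $L$ without parameters, then $V$ contains a map from $\omega_1^L$ onto $D$.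
\end{lemma}

\begin{proof}
Let $\sigma$ be the sentence ``there is a map from $\omega_1^L$ onto $D$'', which has this meaning in all extensions. Let $W=V[G]$ with $G$ generic for $\mathrm{Coll}(\omega_1,D)^V$. Since $\omega_1^V=\omega_1^L$, fact (F4) gives $W\models\sigma$, and the map remains in all extensions of $W$, so $W\models\Box\sigma$. The poset is $\sigma$-closed, so $\omega_1^L$ stays uncountable and $W\models\neg b$. By Lemma~\ref{lem:A}, $V\models\Box\sigma$, and in particular $V\models\sigma$.
\end{proof}

For $D=\omega_n^L$ this is the collapse of the ladder $b_1,b_2,\dots$ to one rung.

\begin{lemma}[Property (B)]\label{lem:B}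
If some extension satisfies $\Box\psi$, then every extension satisfying $b$ satisfies $\Box\psi$.
\end{lemma}

\begin{proof}
Let $D$ be the set given by Lemma~\ref{lem:push} for $\mathbb M=L$ and the button $\psi$. Let $W\models b$ be an extension. By Lemma~\ref{lem:small}, $D$ is an image of $\omega_1^L$ under a map in $V\subseteq W$, and $\omega_1^L$ is countable in $W$. So $D$ is countable in $W$, and $W\models\Box\psi$.
\end{proof}

The extensions fall into a lower layer, where $b$ is false, and an upper layer, where $b$ is true. As in Proposition~\ref{prop:S5}, we convert the statements about buttons into homogeneity, now within each layer.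

\begin{lemma}\label{lem:layers}
Let $\tau$ be a sentence.
\begin{enumerate}
\item[(1)] If some extension $W_0$ satisfies $\neg b\wedge\tau$, then every extension $W\models\neg b$ has an extension satisfying $\neg b\wedge\tau$.
\item[(2)] If some extension $W_0$ satisfies $b\wedge\tau$, then every extension $W$ has an extension satisfying $b\wedge\tau$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Otherwise $W\models\neg b\wedge\Box(\neg b\to\neg\tau)$. By Lemma~\ref{lem:A}, $V\models\Box(\neg b\to\neg\tau)$, which $W_0$ contradicts.

(2) Replacing $W$ by an extension of it, we may assume $W\models b$. Suppose that no extension of $W$ satisfies $b\wedge\tau$. All of them satisfy $b$, so $W\models\Box\neg\tau$. By Lemma~\ref{lem:B}, $W_0\models\Box\neg\tau$, although $W_0\models\tau$.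
\end{proof}

\begin{proposition}\label{prop:lower}
$\Lambda_2\subseteq\mathrm{ML}(\Box,V)$ and $\mathrm{ML}(\Box,V)\notin\{\mathsf{S4.2},\mathsf{S5}\}$.
\end{proposition}

\begin{proof}
Let $\varphi\in\Lambda_2$ have variables among $p_1,\dots,p_k$, and let $H$ be a translation. For an extension $W$ let $s(W)=0$ if $W\models\neg b$ and $s(W)=1$ if $W\models b$, and put $f(W)=(s(W),t(W))$. Let $F$ be the set of values of $f$. Let $(j,t)$ see $(j',t')$ if $j\le j'$, and let $p_i$ be true at $(j,t)$ if $i\in t$. The set $F$ is finite, and both first coordinates occur, since $V\models\neg b\wedge\Diamond b$. So $F$ is isomorphic to some $C_{m,n}$, with the points $(0,t)$ at the bottom.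

Condition (a) of Lemma~\ref{lem:pmorph} holds by definition. For (b), fix $W$. If $W'$ is an extension of $W$, then $s(W')\ge s(W)$ because $b$ persists, so $f(W)$ sees $f(W')$. Conversely, let $(j,t)\in F$ with $j\ge s(W)$. If $j=0$, then $W\models\neg b$, and Lemma~\ref{lem:layers}(1) for $\tau_t$ gives an extension $W'$ of $W$ with $f(W')=(0,t)$. If $j=1$, Lemma~\ref{lem:layers}(2) for $\tau_t$ gives an extension $W'$ of $W$ with $f(W')=(1,t)$. Since $\varphi$ is valid on $F$, Lemma~\ref{lem:pmorph} and \eqref{eq:kripke} give $V\models H(\varphi)$.

By Lemma~\ref{lem:separate}, $\varphi^*\in\mathrm{ML}(\Box,V)\setminus\mathsf{S4.2}$. The value is not $\mathsf{S5}$ by Proposition~\ref{prop:S5}, since $V\models\Diamond\Box b\wedge\neg b$.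
\end{proof}

\begin{remark}
A model of $V=L$ satisfies $T$ and refutes $\varphi^*$, so an arbitrary model of $T$ will not do; maximality is needed. If $\neg b$ is removed from $T$, then every extension of a model of $T$ satisfies $T$, and a $T$-maximal model has the value $\mathsf{S5}$ as in Example~\ref{ex:S5}. The axiom that the universe is set-generic over $L$ enters only through Lemma~\ref{lem:push}, in the proof of property (B).
\end{remark}

\section{A false button realizes every two-cluster frame}\label{sec:upper}

For the upper bound we start from a valuation on $C_{m,n}$ and look for a translation that imitates it. A button $c$ that is false in $V$ will tell the bottom from the top. To tell the points of a cluster apart we need mutually exclusive sentences each of which can be forced at any time, and forcing them must not make $c$ true. The buttons we have in mind say that a fixed set is countable, so $\sigma$-closed forcing is safe. The first failure of the generalized continuum hypothesis at a cardinal $\aleph_j$ with $j\geq 1$ can be moved by such forcing. For $j\ge1$ let $w_j$ be the sentence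
\[
2^{\aleph_j}\ne\aleph_{j+1}\ \wedge\ \bigwedge_{1\le n<j}2^{\aleph_n}=\aleph_{n+1}.
\]
If $i<j$, then $w_j$ asserts $2^{\aleph_i}=\aleph_{i+1}$ and $w_i$ denies it, so at most one $w_j$ holds in any model.

\begin{lemma}\label{lem:dial}
For each $j\ge1$, every countable model of ZFC has a $\sigma$-closed extension satisfying $w_j$.
\end{lemma}

\begin{proof}
For $n=0,1,\dots,j-1$ in turn, force with $\mathrm{Coll}(\aleph_{n+1},\mathcal P(\aleph_n))$ as computed in the current model. By (F4) this poset is ${<}\aleph_{n+1}$-closed, hence $\sigma$-closed; it preserves $\aleph_0,\dots,\aleph_{n+1}$ and adds no subsets of $\aleph_m$ for $m\le n$. It maps $\aleph_{n+1}$ onto the unchanged set $\mathcal P(\aleph_n)$, so $2^{\aleph_n}=\aleph_{n+1}$ afterward. For $m<n$ the equation $2^{\aleph_m}=\aleph_{m+1}$ survives, because $\mathcal P(\aleph_m)$ and $\aleph_{m+1}$ are unchanged. After these steps $2^{\aleph_n}=\aleph_{n+1}$ for all $n<j$, and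
\[
\aleph_j^{<\aleph_j}=\aleph_j^{\aleph_{j-1}}=(2^{\aleph_{j-1}})^{\aleph_{j-1}}=2^{\aleph_{j-1}}=\aleph_j .
\]
Now force with the poset $\mathrm{Add}(\aleph_j,\aleph_{j+2})$ of partial functions from $\aleph_{j+2}\times\aleph_j$ to $2$ of size less than $\aleph_j$. It is ${<}\aleph_j$-closed, hence $\sigma$-closed as $j\ge1$; so it preserves the cardinals up to $\aleph_j$ and the sets $\mathcal P(\aleph_n)$ for $n<j$. For regular $\kappa$ with $\kappa^{<\kappa}=\kappa$, the $\Delta$-system lemma shows that $\mathrm{Add}(\kappa,\lambda)$ has no antichain of size $\kappa^+$, so our poset also preserves all cardinals from $\aleph_{j+1}$ on. It adds $\aleph_{j+2}$ distinct subsets of $\aleph_j$. The final model satisfies $w_j$.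
\end{proof}

For $n\ge1$ define sentences $d^n_0,\dots,d^n_{n-1}$ by $d^n_i=w_i$ for $1\le i<n$ and $d^n_0=\neg(w_1\vee\dots\vee w_{n-1})$; an empty disjunction stands for a fixed false sentence. They form a dial with $n$ positions: every model of ZFC satisfies exactly one $d^n_i$, and every countable model has, for each $i<n$, a $\sigma$-closed extension satisfying $d^n_i$. For $i=0$ one forces $w_n$.

\begin{lemma}\label{lem:upper}
Let $V\models\mathrm{ZFC}$ be countable, and let $c$ be a sentence such that
\begin{enumerate}
\item[(i)] $V\models\neg c$;
\item[(ii)] $V\models\Box(c\to\Box c)\wedge\Box\Diamond c$;
\item[(iii)] if an extension $W$ of $V$ satisfies $\neg c$, then so does every $\sigma$-closed extension of $W$.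
\end{enumerate}
Then $\mathrm{ML}(\Box,V)\subseteq\Lambda_2$.
\end{lemma}

\begin{proof}
Let $\varphi\notin\Lambda_2$. By Lemma~\ref{lem:bottom}, $\varphi$ fails at a bottom point of some $C_{m,n}$ under some valuation, which we fix. Let $i_0$ be the index with $V\models d^m_{i_0}$. Enumerate the bottom points as $x_0,\dots,x_{m-1}$ so that $\varphi$ fails at $x_{i_0}$, and the top points as $y_0,\dots,y_{n-1}$. For an extension $W$ of $V$ let $f(W)=x_i$ if $W\models\neg c\wedge d^m_i$, and $f(W)=y_i$ if $W\models c\wedge d^n_i$. Exactly one case applies, and $f(V)=x_{i_0}$ by (i). Define a translation by
\[
H(p)=\bigvee_{x_i\models p}(\neg c\wedge d^m_i)\ \vee\bigvee_{y_i\models p}(c\wedge d^n_i).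
\]
Then $W\models H(p)$ if and only if $f(W)\models p$, which is (a) of Lemma~\ref{lem:pmorph}.

For (b), let first $W\models c$. By (ii) all extensions of $W$ satisfy $c$, so $f$ maps them to top points, and each $y_i$ is reached by forcing $d^n_i$. Now let $W\models\neg c$. Then $f(W)$ sees all points, and we must reach each of them. A $\sigma$-closed extension of $W$ satisfying $d^m_i$ satisfies $\neg c$ by (iii) and is mapped to $x_i$. By (ii), $W$ has an extension satisfying $c$, and over it each $y_i$ is reached as before. By Lemma~\ref{lem:pmorph} and \eqref{eq:kripke}, $V\not\models H(\varphi)$.
\end{proof}

An arbitrary false button need not be given in a form that satisfies (iii). Lemma~\ref{lem:push} replaces it by one that does.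

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The hypothesis on $\mu$ is a property of the first-order theory of $V$. Indeed, agreement of $\mu$ in all forcing extensions means that for every poset $P$ in $V$ the following hold: $1_P\Vdash\mu(\check a)$ whenever $\mu(a)$; and whenever $p\Vdash\mu(\dot x)$, there are $q\le p$ and $a$ with $\mu(a)$ and $q\Vdash\dot x=\check a$. The other clauses are a sentence and a scheme about the class defined by $\mu$. So we may pass to a countable elementary submodel and assume that $V$ is countable with invariant ground $\mathbb M$.

Let $\mathrm{ML}(\Box,V)\ne\mathsf{S5}$. By Proposition~\ref{prop:S5} there is a sentence $\psi$ with $V\models\Diamond\Box\psi\wedge\neg\psi$. Let $D$ be given by Lemma~\ref{lem:push}, and let $c$ be the sentence ``$D$ is countable''. We check the hypotheses of Lemma~\ref{lem:upper}. If $V\models c$, then $V\models\Box\psi$ by the choice of $D$, contrary to $V\models\neg\psi$; this is (i). In all extensions $c$ speaks of the same set $D$. An enumeration of $D$ remains in further extensions, and $\mathrm{Coll}(\omega,D)$ adds one over any extension; this is (ii). An uncountable set stays uncountable in $\sigma$-closed extensions; this is (iii). Hence $\mathrm{ML}(\Box,V)\subseteq\Lambda_2$.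

If $V=L[G]$ with $G$ set-generic over $L$, the formula $x\in L$ serves as $\mu$, so the value of $V$ is $\mathsf{S5}$ or is contained in $\Lambda_2$. The model of Section~\ref{sec:model} is of this kind. By Proposition~\ref{prop:lower} its value contains $\Lambda_2$ and is not $\mathsf{S5}$, so it equals $\Lambda_2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The model $V$ of Section~\ref{sec:model} is a set-forcing extension of $L$, and $\mathrm{ML}(\Box,V)=\Lambda_2$ by the last paragraph. By Lemma~\ref{lem:separate}, $\Lambda_2$ differs from $\mathsf{S4.2}$ and $\mathsf{S5}$.
\end{proof}

\section{Axioms for $\Lambda_2$}\label{sec:axioms}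

Let $\Lambda$ be the least normal logic containing $\mathsf{S4.2}$ and $\varphi^*$. Since $\Lambda_2$ is a normal logic, Lemma~\ref{lem:separate} gives $\Lambda\subseteq\Lambda_2$. For the converse we must refute a given $\varphi\notin\Lambda$ on some $C_{m,n}$. The canonical model refutes $\varphi$ at some point; we show that the part seen from this point consists of at most two clusters, and then make it finite by identifying points of the same type.

Recall the construction. A set of formulas is \emph{$\Lambda$-consistent} if no negated conjunction of finitely many of its members belongs to $\Lambda$. Every $\Lambda$-consistent set extends to a maximal one. A maximal $\Lambda$-consistent set contains $\Lambda$, is closed under modus ponens, and contains exactly one of $\alpha$, $\neg\alpha$ for each $\alpha$. The points of the \emph{canonical model} are the maximal $\Lambda$-consistent sets; $uRv$ means that $\alpha\in v$ whenever $\Box\alpha\in u$; and $p$ is true at $u$ if $p\in u$. The truth lemma states that $u\models\alpha$ if and only if $\alpha\in u$. In particular, if $uRv$ and $\gamma\in v$, then $\Diamond\gamma\in u$.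

\begin{lemma}\label{lem:canonical}
The canonical frame of $\Lambda$ is reflexive, transitive and directed. If $uRvRz$, then $vRu$ or $zRv$.
\end{lemma}

\begin{proof}
If $\Box\alpha\in u$, then $\alpha\in u$ by the axiom $\Box p\to p$; so $uRu$. If $uRvRz$ and $\Box\alpha\in u$, then $\Box\Box\alpha\in u$, so $\Box\alpha\in v$ and $\alpha\in z$; so $uRz$.

Let $xRy$ and $xRz$. It suffices to show that $\Gamma=\{\alpha:\Box\alpha\in y\}\cup\{\beta:\Box\beta\in z\}$ is $\Lambda$-consistent, since $y$ and $z$ see every maximal extension of $\Gamma$. In a normal logic $\Box$ commutes with finite conjunctions. So if $\Gamma$ is inconsistent, there are $\Box\alpha\in y$ and $\Box\beta\in z$ with $\alpha\to\neg\beta\in\Lambda$. Then $\Box\alpha\to\Box\neg\beta\in\Lambda$, so $\Box\neg\beta\in y$ and $\Diamond\Box\neg\beta\in x$. The third axiom of $\mathsf{S4.2}$ gives $\Box\Diamond\neg\beta\in x$, so $\Diamond\neg\beta\in z$, which contradicts $\Box\beta\in z$.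

Finally let $uRvRz$, and suppose that $v$ does not see $u$ and $z$ does not see $v$. Then there are $\Box\alpha\in v$ with $\alpha\notin u$ and $\Box\beta\in z$ with $\beta\notin v$. From $vRz$ we get $\Diamond\Box\beta\in v$, so $\Box\alpha\wedge\neg\beta\wedge\Diamond\Box\beta\in v$. From $uRv$ we get $\neg\alpha\wedge\Diamond(\Box\alpha\wedge\neg\beta\wedge\Diamond\Box\beta)\in u$. But $u$ also contains the negation of this formula, which is a substitution instance of $\varphi^*$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:axioms}]
Let $\varphi\notin\Lambda$ have variables among $p_1,\dots,p_k$. Then $\{\neg\varphi\}$ is $\Lambda$-consistent, so $\varphi$ fails at some point $x$ of the canonical model. Let $X=R(x)$ with the induced relation and valuation. By transitivity $R(y)\subseteq X$ for $y\in X$, so Lemma~\ref{lem:pmorph} applies to the inclusion map, and $\varphi$ fails at $x$ in $X$.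

Let $B=\{y\in X:yRx\}$ and $U=X\setminus B$. A point of $B$ sees $x$, hence all of $X$. A point of $U$ sees no point of $B$, since otherwise it would see $x$. Any two points $y,z\in U$ see each other. Indeed, by directedness some $w$ is seen by both. From $xRyRw$ and the fact that $y$ does not see $x$, Lemma~\ref{lem:canonical} gives $wRy$, and the same argument with $z$ in place of $y$ gives $wRz$. So $yRwRz$ and $zRwRy$. Without directedness, $U$ could split into several clusters; this is where the third axiom of $\mathsf{S4.2}$ is used.

For $y\in X$ let $f(y)=(j,t)$, where $j=0$ if $y\in B$, $j=1$ if $y\in U$, and $t=\{i\le k:y\models p_i\}$. Let $F$ be the finite set of values of $f$, where $(j,t)$ sees $(j',t')$ if $j\le j'$, and $p_i$ is true at $(j,t)$ if $i\in t$. If $y\in B$, then $f[R(y)]=f[X]=F=R(f(y))$. If $y\in U$, then $f[R(y)]=f[U]$ is the set of points of $F$ with first coordinate $1$, which is $R(f(y))$. By Lemma~\ref{lem:pmorph}, $\varphi$ fails at $f(x)$. If $U\neq\emptyset$, then $F$ is isomorphic to some $C_{m,n}$, because $x\in B$. If $U=\emptyset$, then $F$ is a finite cluster, and Lemma~\ref{lem:bottom} refutes $\varphi$ on some $C_{m,n}$. In both cases $\varphi\notin\Lambda_2$.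
\end{proof}

\begin{thebibliography}{9}

\bibitem{HL}
Joel David Hamkins and Benedikt L\"owe, \emph{Moving up and down in the generic multiverse}, arXiv:1208.5061 (2012).

\bibitem{Jech}
Jech, \emph{Set Theory}.

\end{thebibliography}
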